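# Heyting Arithmetic is complete for its locally $\mathsf{PA}$ Kripke models

## 1. Sentences that $\mathsf{PA}$ does not prove are refuted at a single node

Let $L$ be the language with $0,S,+,\cdot,=$. Formulas are built from atomic formulas with $\bot,\wedge,\vee,\to,\forall,\exists$; here $\bot$ counts as atomic, and $\neg\phi$ abbreviates $\phi\to\bot$. We write $\vdash_i$ and $\vdash_c$ for intuitionistic and classical first-order derivability with equality. Peano Arithmetic $\mathsf{PA}$ and Heyting Arithmetic $\mathsf{HA}$ have the same axioms, namely the universal closures of $\neg Sx=0$, of $Sx=Sy\to x=y$, of the recursion equations for $+$ and $\cdot$, and of all instances of induction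
$$X(0)\wedge\forall x\,(X(x)\to X(Sx))\to\forall x\,X(x).$$
The difference is the logic: $\mathsf{PA}$ uses $\vdash_c$ and $\mathsf{HA}$ uses $\vdash_i$. We write $\mathsf{HA}\vdash_i\phi$ when $\phi$ is derivable intuitionistically from these axioms.

For a set $C$ of new constants, $L(C)$ is $L$ with $C$ added. If $\mathfrak M$ is a structure with domain $M$, we use the elements of $M$ as constants naming themselves, so $L(M)$-sentences are formulas with parameters from $M$.

**Definition (Kripke model).** A Kripke model $\mathbf K$ in the language $L$ is a nonempty partially ordered set of nodes together with, for each node $k$, a classical $L$-structure $\mathfrak M_k$ with domain $M_k$, such that $k\le l$ implies that $\mathfrak M_k$ is a substructure of $\mathfrak M_l$. Forcing $k\Vdash\chi$, for $L(M_k)$-sentences $\chi$, is defined as follows.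

* $k\nVdash\bot$; for other atomic $\alpha$, $k\Vdash\alpha$ iff $\mathfrak M_k\models\alpha$.
* $k\Vdash\phi\wedge\psi$ iff $k\Vdash\phi$ and $k\Vdash\psi$; $k\Vdash\phi\vee\psi$ iff $k\Vdash\phi$ or $k\Vdash\psi$; $k\Vdash\exists x\phi$ iff $k\Vdash\phi(m)$ for some $m\in M_k$.
* $k\Vdash\phi\to\psi$ iff for every $l\ge k$, if $l\Vdash\phi$ then $l\Vdash\psi$.
* $k\Vdash\forall x\phi$ iff for every $l\ge k$ and every $m\in M_l$, $l\Vdash\phi(m)$.

So $k\Vdash\neg\phi$ iff no $l\ge k$ forces $\phi$. We write $\mathbf K\Vdash\phi$ if every node forces $\phi$, and $\mathbf K\Vdash\mathsf{HA}$ if $\mathbf K$ forces every axiom of $\mathsf{HA}$. Two textbook facts are used throughout. *Persistence*: if $k\Vdash\chi$ and $k\le l$, then $l\Vdash\chi$. *Soundness*: if $k$ forces every sentence of $\Sigma$ and $\Sigma\vdash_i\chi$, then $k\Vdash\chi$.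

**Definition (locally).** For a classical theory $\mathsf U$ in the language $L$, a Kripke model is *locally* $\mathsf U$ if $\mathfrak M_k\models\mathsf U$, in the ordinary classical sense, for every node $k$.

The question is whether $\mathsf{HA}$ is complete for its locally $\mathsf{PA}$ Kripke models: given a sentence $\phi$ with $\mathsf{HA}\nvdash_i\phi$, is there a Kripke model that forces $\mathsf{HA}$, is locally $\mathsf{PA}$, and does not force $\phi$? The problem is taken from Erfan Khaniki, "Not all Kripke models of $\mathsf{HA}$ are locally $\mathsf{PA}$", arXiv:2006.11910 (2020).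

For many $\phi$ there is nothing to do.

**Proposition 1.** If $\mathsf{PA}\nvdash_c\phi$, there is a locally $\mathsf{PA}$ Kripke model $\mathbf K\Vdash\mathsf{HA}$ with $\mathbf K\not\Vdash\phi$.

*Proof.* By completeness of classical logic there is $\mathfrak M\models\mathsf{PA}$ with $\mathfrak M\not\models\phi$. Let $\mathbf K$ have a single node $k$ with $\mathfrak M_k=\mathfrak M$. In the clauses for $\to$ and $\forall$ the only $l\ge k$ is $k$ itself, so all clauses are the clauses of classical truth, and $k\Vdash\chi$ iff $\mathfrak M\models\chi$. Hence $\mathbf K$ forces the axioms of $\mathsf{HA}$ and does not force $\phi$. $\square$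

What changes in general? The remaining sentences are those that $\mathsf{PA}$ proves and $\mathsf{HA}$ does not. No one-node model helps for them. With several nodes, the two requirements on the model come apart: "locally $\mathsf{PA}$" speaks of classical truth in each structure separately, and "$\mathbf K\Vdash\mathsf{HA}$" speaks of forcing, which looks at all later nodes.

## 2. Excluded middle for an undecided sentence: three nodes

By Gödel's incompleteness theorem there is a sentence $\sigma$ with $\mathsf{PA}\nvdash_c\sigma$ and $\mathsf{PA}\nvdash_c\neg\sigma$. Of course $\mathsf{PA}\vdash_c\sigma\vee\neg\sigma$, so Proposition 1 says nothing about $\sigma\vee\neg\sigma$.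

Choose $\mathfrak M_1\models\mathsf{PA}+\sigma$ and $\mathfrak M_2\models\mathsf{PA}+\neg\sigma$. In a model of $\mathsf{PA}$ the numerals form a copy of $\mathbb N$, so we may assume that $\mathbb N$ is a substructure of both. Let $\mathbf K_3$ have nodes $r,1,2$ with $r<1$, $r<2$ (and $1,2$ incomparable), and structures $\mathbb N,\mathfrak M_1,\mathfrak M_2$.

**Proposition 2.** $\mathbf K_3$ is locally $\mathsf{PA}$, $\mathbf K_3\Vdash\mathsf{HA}$, and $r\nVdash\sigma\vee\neg\sigma$.

*Proof.* Local $\mathsf{PA}$ is clear. The nodes $1,2$ are maximal, so there forcing is truth, as in Proposition 1, and they force $\mathsf{HA}$.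

At $r$, the axioms other than induction are forced because they hold in all three structures and say only that certain equations hold, that one equation implies another, or that an equation fails, for all elements.

Consider an instance of induction for $X$ at $r$. For parameters in $\mathfrak M_1$ or $\mathfrak M_2$, it is forced at the node in question. Let the parameters be in $\mathbb N$. We must show that each node $l\ge r$ forcing $X(0)$ and $\forall x(X(x)\to X(Sx))$ forces $\forall x\,X(x)$. For $l=1,2$ this is already known. Let $l=r$. By ordinary induction on $n$, $r\Vdash X(n)$ for all $n\in\mathbb N$. By persistence, nodes $1$ and $2$ force the premises, so they force $\forall x\,X(x)$, that is, $X(m)$ for all of their elements $m$. Together, $r\Vdash\forall x\,X(x)$.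

If $r\Vdash\sigma$, then $2\Vdash\sigma$, so $\mathfrak M_2\models\sigma$, which is false. If $r\Vdash\neg\sigma$, then $1\nVdash\sigma$, which is false. So $r\nVdash\sigma\vee\neg\sigma$. $\square$

This worked because the only node that is not maximal carries $\mathbb N$, where induction holds for every set whatsoever, be it defined by truth or by forcing. For an arbitrary unprovable $\phi$ we need a systematic construction, and it produces nonstandard structures at nodes that are not maximal.

## 3. Forced induction against true induction

The first thing to try is the usual completeness proof for intuitionistic logic. Its nodes are pairs $(C,\Gamma)$, where $C$ is a set of constants and $\Gamma$ is a set of $L(C)$-sentences that is consistent, closed under $\mathsf{HA}$-consequence, contains a disjunct of each of its disjunctions, and an instance, by a constant of $C$, of each of its existential sentences. The structure at the node is read off from the equations in $\Gamma$. One shows that a node forces exactly its $\Gamma$; so the model forces $\mathsf{HA}$ and refutes every nontheorem.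

Are the structures models of $\mathsf{PA}$? Let $k$ be a node and suppose that $A=\{a\in M_k:\mathfrak M_k\models X(a)\}$ contains $0$ and is closed under $S$. We want $A=M_k$. What is available at $k$ is forced induction: if $k\Vdash\psi(0)$ and $k\Vdash\forall x(\psi(x)\to\psi(Sx))$, then $k\Vdash\forall x\,\psi(x)$. To apply it we need a formula $\psi$ with $k\Vdash\psi(a)$ iff $a\in A$, and the premise $\psi(x)\to\psi(Sx)$ must survive at all later nodes. Closure of $A$ under $S$ is a statement about $\mathfrak M_k$ alone. This is where the argument stops.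

The model $\mathbf K_3$ shows both difficulties. Exchanging $\sigma$ with $\neg\sigma$ (and node $1$ with node $2$) if needed, let $\mathbb N\models\sigma$. Then $\sigma$ is true at $r$ but not forced, since $\mathfrak M_2\not\models\sigma$. For $X(x):=(x=0\wedge\neg\sigma)$, the implication $X(0)\to X(S0)$ is true in $\mathbb N$, because $X(0)$ is false there. It is not forced at $r$, because node $2$ forces $X(0)$ and not $X(S0)$.

No argument from $\mathbf K\Vdash\mathsf{HA}$ alone can close this gap. It is known that not every Kripke model of $\mathsf{HA}$ is locally $\mathsf{PA}$; there are even Kripke models of $\mathsf{HA}$ that are not locally $\mathbf I\Delta_1$, where $\mathbf I\Delta_1$ is the classical theory with induction for $\Delta_1$ formulas. It is also known that every $\phi$ with $\mathsf{HA}\nvdash_i\phi$ fails in some locally $\mathsf{PA}$ Kripke model, but this result does not tell us whether that model forces $\mathsf{HA}$. We need both at once. We shall prove the following.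

**Theorem A.** Let $\mathsf T$ be a consistent set of $L$-sentences, closed under $\vdash_i$, with $\mathsf T\supseteq\mathsf{HA}$. If $\mathsf T\nvdash_i\phi$, there is a locally $\mathsf{PA}$ Kripke model $\mathbf K$ forcing all of $\mathsf T$ with $\mathbf K\not\Vdash\phi$.

Here $\phi$ is an $L$-sentence. Taking for $\mathsf T$ the set of theorems of $\mathsf{HA}$, we get the answer **yes** to the question of Section 1. From now on $\mathsf T$ is fixed as in Theorem A.

## 4. A classical theory that talks about forcing at one node

To have truth and forcing at a node under control together, put them into one classical language: add a predicate for "$\psi$ is forced here" for each $\psi$, and write down as classical axioms what a node should satisfy.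

**Definition (the theory $\mathsf{S_T}$).** $L_F$ is $L$ plus, for each $L$-formula $\psi$ with free variables exactly $\vec x$ (listed in a fixed order), a predicate symbol $F_\psi$ of arity $|\vec x|$. Write $F[\psi]$ for $F_\psi(\vec x)$. $\mathsf{S_T}$ is the classical theory whose axioms are the universal closures of

* (S1) $F[\phi_1]\wedge\dots\wedge F[\phi_n]\to F[\psi]$, whenever $\mathsf T\vdash_i\phi_1\wedge\dots\wedge\phi_n\to\psi$ ($n\ge 0$; for $n=0$ this is $F[\psi]$ whenever $\mathsf T\vdash_i\psi$);
* (S2) $F[\alpha]\leftrightarrow\alpha$ for atomic $L$-formulas $\alpha$, including $\bot$;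
* (S3) $F[\phi\vee\psi]\to F[\phi]\vee F[\psi]$;
* (S4) $F[\exists x\phi]\to\exists x\,F[\phi]$ (the conclusion is read as $F[\phi]$ if $x$ is not free in $\phi$);
* (S5) the axioms of $\mathsf{PA}$, with induction for all $L_F$-formulas.

A *$\mathsf T$-node* is a model $\mathfrak M$ of $\mathsf{S_T}$. With $M$ its domain, put
$$\Gamma_{\mathfrak M}=\{\psi(\vec m):\ \mathfrak M\models F_\psi(\vec m)\},$$
a set of $L(M)$-sentences.

There are no axioms for $\to$ and $\forall$ saying that an unforced implication or universal sentence has a counterexample. Such a counterexample may live at a later node, and a single node cannot speak about it. The later nodes will be supplied in Section 7. Note also that (S5) asks for more than $\mathsf{PA}$, since $X$ may mention the forcing predicates. We shall see in Section 5 that this costs nothing.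

**Example 1.** Let $\mathfrak M\models\mathsf{PA}$ and let $F_\psi(\vec m)$ hold iff $\mathfrak M\models\psi(\vec m)$. This is an $\mathsf{HA}$-node (taking for $\mathsf T$ the theorems of $\mathsf{HA}$). (S1) holds because $\mathsf{HA}\vdash_i\bigwedge\phi_i\to\psi$ implies $\mathsf{PA}\vdash_c\bigwedge\phi_i\to\psi$. (S2)–(S4) are the clauses of truth. For (S5), replace each $F_\psi(\vec t)$ by $\psi(\vec t)$; every $L_F$-formula becomes an equivalent $L$-formula, for which $\mathfrak M$ has induction. Here forcing is truth.

**Example 2.** Take $\mathbb N$ and let $F_\psi(\vec n)$ hold iff $r\Vdash\psi(\vec n)$ in the model $\mathbf K_3$. This is again an $\mathsf{HA}$-node: (S1) by soundness, (S2)–(S4) by the forcing clauses at $r$, and (S5) because the domain is $\mathbb N$. Here $\sigma\vee\neg\sigma$ is true in $\mathbb N$ and does not belong to $\Gamma$.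

**Lemma 3.** Let $\mathfrak M$ be a $\mathsf T$-node and $\Gamma=\Gamma_{\mathfrak M}$.

1. Whether $\chi\in\Gamma$ does not depend on the representation $\chi=\psi(\vec m)$. If $\mathsf T\cup\Gamma\vdash_i\chi$ for an $L(M)$-sentence $\chi$, then $\chi\in\Gamma$.
2. For atomic $L(M)$-sentences $\alpha$: $\alpha\in\Gamma$ iff $\mathfrak M\models\alpha$. In particular $\bot\notin\Gamma$.
3. $\phi\wedge\psi\in\Gamma$ iff $\phi,\psi\in\Gamma$; $\phi\vee\psi\in\Gamma$ iff $\phi\in\Gamma$ or $\psi\in\Gamma$; $\exists x\phi\in\Gamma$ iff $\phi(m)\in\Gamma$ for some $m\in M$.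
4. The $L$-reduct of $\mathfrak M$ is a model of $\mathsf{PA}$.

*Proof.* **Part 1, independence.** The purpose is to know that membership in $\Gamma$ is a property of the sentence; for example, $m+m=m'$ arises both from $x+x=y$ and from $x+z=y$. Given finitely many $L(M)$-sentences, let $m_1,\dots,m_s$ be the distinct elements of $M$ occurring in them, and let $y_1,\dots,y_s$ be variables that occur in none of the formulas considered. For one of these sentences $\chi$ let $\hat\chi$ be the result of replacing each $m_i$ by $y_i$. If $\chi=\psi(\vec m)$, where the free variable $x_j$ of $\psi$ is instantiated by $m_{i(j)}$, then $\hat\chi$ is $\psi$ with $x_j$ replaced by $y_{i(j)}$, so by the laws of equality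
$$\mathsf T\vdash_i\bigwedge_j x_j=y_{i(j)}\wedge\psi\to\hat\chi,\qquad \mathsf T\vdash_i\bigwedge_j x_j=y_{i(j)}\wedge\hat\chi\to\psi .$$
Apply (S1) to both and evaluate at $x_j:=m_{i(j)}$, $y_i:=m_i$. By (S2) the premises $F[x_j=y_{i(j)}]$ are true, because the equations are. So $F_\psi(\vec m)$ holds iff $F_{\hat\chi}$ holds of the corresponding $m_i$. The right-hand side does not mention $\psi$.

**Part 1, closure.** The purpose is to lift (S1) from formulas to sentences with parameters. If $\mathsf T\cup\Gamma\vdash_i\chi$, there are $\chi_1,\dots,\chi_n\in\Gamma$ with $\mathsf T\vdash_i\chi_1\wedge\dots\wedge\chi_n\to\chi$. The constants from $M$ do not occur in $\mathsf T$, so they can be replaced by fresh variables throughout the derivation, and $\mathsf T\vdash_i\hat\chi_1\wedge\dots\wedge\hat\chi_n\to\hat\chi$. Now (S1), evaluated at $y_i:=m_i$, gives $\chi\in\Gamma$.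

**Part 2** is (S2), evaluated at parameters.

**Part 3.** The equivalence for $\wedge$, and the directions from right to left for $\vee$ and $\exists$, are cases of part 1. The direction from left to right for $\vee$ is (S3). For $\exists$ it is (S4); if $x$ is not free in $\phi$, then (S4) gives $\phi\in\Gamma$, and $\phi(m)$ is $\phi$ for every $m\in M$.

**Part 4** is contained in (S5). $\square$

Everything now depends on having enough $\mathsf T$-nodes: if $\mathsf T$ together with a set $\Delta$ of sentences does not prove $B$, we want a $\mathsf T$-node with $\Delta\subseteq\Gamma$ and $B\notin\Gamma$. By classical completeness, this is the consistency of a classical theory.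

## 5. The double negation translation with $B$ in place of $\bot$

How does one show that the classical theory $\mathsf{S_T}$, together with the statements "$\delta$ is forced" for $\delta\in\Delta$, does not prove "$B$ is forced"? The tool for going from classical to intuitionistic proofs is the double negation translation. If one translates $F_\psi$ as $\neg\neg\psi$, the axioms of $\mathsf{S_T}$ become theorems of $\mathsf T$, and a proof of "$B$ is forced" becomes a proof $\mathsf T\cup\Delta\vdash_i\neg\neg B$. There it stops: we wanted $\mathsf T\cup\Delta\vdash_i B$. For $B=\sigma\vee\neg\sigma$ the conclusion $\neg\neg B$ is intuitionistically valid and contradicts nothing.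

The way past this point is to use $B$ itself as falsum. If $\neg_B\phi$ stands for $\phi\to B$, then $\neg_B\neg_BB\to B$ is trivially provable, and the unwanted double negation disappears from the one formula that matters.

Let $C$ be a set of new constants and let $B$ be an $L(C)$-sentence. Write $\neg_B\phi:=\phi\to B$. We do not distinguish formulas that differ in the names of bound variables, so substitution never captures variables.

**Lemma 4.** For $L(C)$-formulas and sets $\Sigma$ of $L(C)$-formulas:

1. $\vdash_i\phi\to\neg_B\neg_B\phi$.
2. If $\Sigma,\phi_1,\dots,\phi_n\vdash_i\psi$, then $\Sigma,\neg_B\neg_B\phi_1,\dots,\neg_B\neg_B\phi_n\vdash_i\neg_B\neg_B\psi$.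
3. $\vdash_i\neg_B\neg_B\neg_B\phi\to\neg_B\phi$.
4. $\vdash_i\neg_B\neg_BB\to B$, and $\vdash_i\neg_B\bot$.

*Proof.* (1) From $\phi$ and $\phi\to B$ we get $B$. (2) Assume $\psi\to B$ in addition. Then $\phi_1,\dots,\phi_n$ give $B$, so $\phi_1,\dots,\phi_{n-1}$ give $\neg_B\phi_n$, which with $\neg_B\neg_B\phi_n$ gives $B$. Repeat for $\phi_{n-1},\dots,\phi_1$. In the end we have $B$ without the $\phi_i$; discharge $\psi\to B$. (3) Assume $\neg_B\neg_B\neg_B\phi$ and $\phi$. By (1), $\neg_B\neg_B\phi$; so $B$. (4) $\neg_B\neg_BB$ is $(B\to B)\to B$, and $\neg_B\bot$ is $\bot\to B$. $\square$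

**Definition (translation).** For $L_F(C)$-formulas $X$ define $L(C)$-formulas $X^B$ by

* $\bot^B=B$; $\alpha^B=\neg_B\neg_B\alpha$ for other atomic formulas $\alpha$ of $L(C)$; $(F_\psi(\vec t))^B=\neg_B\neg_B\psi(\vec t)$;
* $(\cdot)^B$ commutes with $\wedge,\to,\forall$;
* $(X\vee Y)^B=\neg_B\neg_B(X^B\vee Y^B)$ and $(\exists xX)^B=\neg_B\neg_B\exists x\,X^B$.

So $(\neg X)^B=\neg_B(X^B)$. For example, the classical axiom $F[\psi]\vee\neg F[\psi]$ becomes $\neg_B\neg_B\bigl(\neg_B\neg_B\psi\vee\neg_B\neg_B\neg_B\psi\bigr)$. This is provable: writing $\rho$ for $\neg_B\neg_B\psi$, assume $\neg_B(\rho\vee\neg_B\rho)$; then $\neg_B\rho$, hence $\rho\vee\neg_B\rho$, hence $B$. Since $B$ has no free variables, $X^B$ has no free variables beyond those of $X$, and $(X(t))^B=X^B(t)$.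

**Lemma 5.** (i) $\vdash_i\neg_B\neg_BX^B\to X^B$ for every $L_F(C)$-formula $X$. (ii) If $\Sigma\vdash_cX$ in $L_F(C)$, then $\{Y^B:Y\in\Sigma\}\vdash_iX^B$.

*Proof.* **Part (i).** The purpose is to show that translated formulas behave classically with respect to $\neg_B$. We use induction on $X$. For $\bot$ it is Lemma 4(4). If $X$ is another atomic formula, a disjunction, or an existential formula, $X^B$ has the form $\neg_B\neg_B\rho$, and Lemma 4(3) applies to $\phi=\neg_B\rho$. For the rest let $P=X^B$ and $Q=Y^B$ have the property.

* $P\wedge Q$: by Lemma 4(2), $\neg_B\neg_B(P\wedge Q)$ implies $\neg_B\neg_BP$ and $\neg_B\neg_BQ$, hence $P$ and $Q$.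
* $P\to Q$: from $P\to Q,\,P\vdash_iQ$ and Lemma 4(2), with $P$ kept in $\Sigma$, we get that $\neg_B\neg_B(P\to Q)$ and $P$ imply $\neg_B\neg_BQ$, hence $Q$. So $\neg_B\neg_B(P\to Q)$ implies $P\to Q$.
* $\forall xP$: by Lemma 4(2), $\neg_B\neg_B\forall xP$ implies $\neg_B\neg_BP$, hence $P$. As $x$ is not free in $\neg_B\neg_B\forall xP$ ($B$ is a sentence), it implies $\forall xP$.

**Part (ii).** The purpose is to translate whole proofs. We use induction on natural deduction proofs, with classical logic presented as intuitionistic logic plus $\neg\neg X\to X$. Write $\Sigma^B$ for the translated assumptions.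

* The rules for $\wedge,\to,\forall$ translate into themselves; for $\forall$, use $(X(t))^B=X^B(t)$ and the fact that translation adds no free variables.
* $\vee$- and $\exists$-introduction: from $X^B$ get $X^B\vee Y^B$, then $\neg_B\neg_B(X^B\vee Y^B)$ by Lemma 4(1). Similarly from $X^B(t)$ get $\exists xX^B$ and $\neg_B\neg_B\exists xX^B$.
* $\vee$-elimination: let $\Sigma^B\vdash_i\neg_B\neg_B(X^B\vee Y^B)$, $\Sigma^B,X^B\vdash_iZ^B$, and $\Sigma^B,Y^B\vdash_iZ^B$. Then $\Sigma^B,X^B\vee Y^B\vdash_iZ^B$, so by Lemma 4(2) $\Sigma^B\vdash_i\neg_B\neg_BZ^B$, so $\Sigma^B\vdash_iZ^B$ by (i).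
* $\exists$-elimination: let $\Sigma^B\vdash_i\neg_B\neg_B\exists xX^B$ and $\Sigma^B,X^B\vdash_iZ^B$ with $x$ not free in $\Sigma,Z$. Then $\Sigma^B,\exists xX^B\vdash_iZ^B$, and we conclude as before.
* $\bot$-elimination: we need $B\vdash_iZ^B$. By Lemma 4(1), with $\neg_BZ^B$ for the hypothesis not used, $B$ implies $\neg_B\neg_BZ^B$ (this is $(Z^B\to B)\to B$), so $Z^B$ by (i).
* $(\neg\neg X\to X)^B$ is $\neg_B\neg_BX^B\to X^B$, which is (i).
* Equality: $(x=x)^B$ is $\neg_B\neg_B(x=x)$, provable by Lemma 4(1). The axiom $x=y\to(P(x)\to P(y))$ for atomic $P$ of $L_F(C)$ other than $\bot$ becomes $\neg_B\neg_B(x=y)\to(\neg_B\neg_BP'(x)\to\neg_B\neg_BP'(y))$ with an $L(C)$-formula $P'$. It follows by Lemma 4(2) from $x=y,\,P'(x)\vdash_iP'(y)$. For $P=\bot$ the translation is $\neg_B\neg_B(x=y)\to(B\to B)$, which is trivial. $\square$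

In the bullet on $\bot$-elimination the plain fact is that $B\vdash_i(Z^B\to B)\to B$, whatever $Z^B$ is.

**Lemma 6.** $\mathsf T\vdash_iY^B$ for every axiom $Y$ of $\mathsf{S_T}$.

*Proof.* Since $(\cdot)^B$ commutes with $\forall$, it is enough to treat the formulas before universal closure.

* (S1) The translation is $\neg_B\neg_B\phi_1\wedge\dots\wedge\neg_B\neg_B\phi_n\to\neg_B\neg_B\psi$. As $\mathsf T,\phi_1,\dots,\phi_n\vdash_i\psi$, it follows by Lemma 4(2), with $\Sigma=\mathsf T$.
* (S2) For $\alpha\ne\bot$ both sides translate to $\neg_B\neg_B\alpha$. For $\bot$: $F[\bot]\to\bot$ becomes $\neg_B\neg_B\bot\to B$, that is, $((\bot\to B)\to B)\to B$, which holds since $\bot\to B$ is provable. And $\bot\to F[\bot]$ becomes $B\to((\bot\to B)\to B)$.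
* (S3) The translation is $\neg_B\neg_B(\phi\vee\psi)\to\neg_B\neg_B(\neg_B\neg_B\phi\vee\neg_B\neg_B\psi)$. By Lemma 4(1), $\phi\vee\psi$ implies $\neg_B\neg_B\phi\vee\neg_B\neg_B\psi$; use Lemma 4(2).
* (S4) The translation is $\neg_B\neg_B\exists x\phi\to\neg_B\neg_B\exists x\,\neg_B\neg_B\phi$; the argument is the same. If $x$ is not free in $\phi$, it is $\neg_B\neg_B\exists x\phi\to\neg_B\neg_B\phi$, which follows from $\exists x\phi\vdash_i\phi$.
* (S5) A recursion equation $\alpha$ becomes $\neg_B\neg_B\alpha$, provable by Lemma 4(1). $Sx=Sy\to x=y$ becomes $\neg_B\neg_B(Sx=Sy)\to\neg_B\neg_B(x=y)$, provable by Lemma 4(2). $\neg Sx=0$ becomes $\neg_B\neg_B(Sx=0)\to B$; in $\mathsf T$ we have $Sx=0\to\bot$, hence $Sx=0\to B$, and this gives it. Induction for an $L_F$-formula $X$ becomes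
$$X^B(0)\wedge\forall x\,(X^B(x)\to X^B(Sx))\to\forall x\,X^B(x),$$
which is induction for the $L(C)$-formula $X^B$. Replace the constants from $C$ by variables; the result is an instance of the $\mathsf{HA}$ scheme, with parameters. $\square$

The last item is where the obstacle of Section 3 disappears. Classical induction for $X$, even if $X$ mentions the predicates $F_\psi$, translates into intuitionistic induction for one arithmetical formula $X^B$, and $\mathsf{HA}$ has induction for all of these.

## 6. Nodes that force $\Delta$ and not $B$

**Lemma 7 (Main Lemma).** Let $\Delta\cup\{B\}$ be a set of $L(C)$-sentences with $\mathsf T\cup\Delta\nvdash_iB$. Then there is a $\mathsf T$-node $\mathfrak M$, with an interpretation of $C$ in $M$, such that $\Delta\subseteq\Gamma_{\mathfrak M}$ and $B\notin\Gamma_{\mathfrak M}$ (each $c\in C$ replaced by its value). If $C$ is countable, $\mathfrak M$ can be taken countable.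

*Proof.* For an $L(C)$-sentence $\delta=\psi(\vec c)$, with $\psi$ an $L$-formula, write $F(\delta)$ for $F_\psi(\vec c)$. We claim
$$\mathsf{S_T}\cup\{F(\delta):\delta\in\Delta\}\nvdash_cF(B).\tag{1}$$
Suppose (1) fails. We have $F(\delta)^B=\neg_B\neg_B\delta$ and $F(B)^B=\neg_B\neg_BB$. By Lemma 5(ii) and Lemma 6,
$$\mathsf T\cup\{\neg_B\neg_B\delta:\delta\in\Delta\}\vdash_i\neg_B\neg_BB .$$
By Lemma 4(1), $\delta$ implies $\neg_B\neg_B\delta$, and by Lemma 4(4), $\neg_B\neg_BB$ implies $B$. So $\mathsf T\cup\Delta\vdash_iB$, a contradiction.

By (1) and completeness of classical logic there is a model of $\mathsf{S_T}$, with an interpretation of $C$, in which all $F(\delta)$ hold and $F(B)$ fails. By Lemma 3(1) this says that $\Delta\subseteq\Gamma_{\mathfrak M}$ and $B\notin\Gamma_{\mathfrak M}$ after replacing constants by values. If $C$ is countable, so is $L_F(C)$, and by Löwenheim–Skolem the model can be taken countable. $\square$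

## 7. The canonical model of all countable $\mathsf T$-nodes

The missing clauses for $\to$ and $\forall$ are now supplied by taking all nodes together. To have a set of nodes, and room for extensions, we take domains inside $\omega_1$, the first uncountable ordinal.

Let $\mathcal N$ be the set of countable $\mathsf T$-nodes with domain $\subseteq\omega_1$. For $w\in\mathcal N$ write $M_w$ and $\Gamma_w$ for its domain and its set of sentences, and $\mathfrak M_w$ for its $L$-reduct. Put
$$w\le w'\quad\text{iff}\quad M_w\subseteq M_{w'}\ \text{and}\ \Gamma_w\subseteq\Gamma_{w'} .$$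
This relation is reflexive and transitive. It is antisymmetric because $M_w$ and $\Gamma_w$ determine $w$: $F_\psi$ holds of $\vec m$ in $w$ iff $\psi(\vec m)\in\Gamma_w$, and $0,S,+,\cdot$ are determined by the equations in $\Gamma_w$. If $w\le w'$, then $\mathfrak M_w$ is a substructure of $\mathfrak M_{w'}$: if $m+m'=n$ in $\mathfrak M_w$, this equation is in $\Gamma_w\subseteq\Gamma_{w'}$ and so holds in $\mathfrak M_{w'}$ by Lemma 3(2), and likewise for $0,S,\cdot$. Distinct elements of $M_w$ are distinct elements of $M_{w'}$, as both are subsets of $\omega_1$.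

**Lemma 8.** Let $w\in\mathcal N$.

(a) If $\phi\to\psi$ is an $L(M_w)$-sentence not in $\Gamma_w$, there is $w'\ge w$ in $\mathcal N$ with $\phi\in\Gamma_{w'}$ and $\psi\notin\Gamma_{w'}$.

(b) If $\forall x\phi$ is an $L(M_w)$-sentence not in $\Gamma_w$, there are $w'\ge w$ in $\mathcal N$ and $m\in M_{w'}$ with $\phi(m)\notin\Gamma_{w'}$.

*Proof.* **Step 1: find the node in (a).** If $\mathsf T\cup\Gamma_w\cup\{\phi\}\vdash_i\psi$, then $\mathsf T\cup\Gamma_w\vdash_i\phi\to\psi$, and $\phi\to\psi\in\Gamma_w$ by Lemma 3(1), against the assumption. So Lemma 7, with $C=M_w$, $\Delta=\Gamma_w\cup\{\phi\}$, and $B=\psi$, gives a countable $\mathsf T$-node $\mathfrak M'$ and a map $m\mapsto m^{\mathfrak M'}$ of $M_w$ into its domain, such that $\Gamma_{\mathfrak M'}$ contains $\Gamma_w\cup\{\phi\}$ and not $\psi$, after replacing constants by values.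

**Step 2: the map is injective.** This is needed to regard $\mathfrak M'$ as an extension of $w$. Let $m\ne m'$ in $M_w$. The equation $m=m'$ is false in $w$, so it is not in $\Gamma_w$. Since $\mathsf{HA}\vdash_i\forall x\forall y\,(x=y\vee\neg x=y)$, Lemma 3(1) and (3) give $\neg(m=m')\in\Gamma_w$, hence $\neg(m^{\mathfrak M'}=m'^{\mathfrak M'})\in\Gamma_{\mathfrak M'}$. If the values were equal, the equation would be in $\Gamma_{\mathfrak M'}$ by Lemma 3(2), and then $\bot\in\Gamma_{\mathfrak M'}$ by Lemma 3(1), contradicting Lemma 3(2).

**Step 3: move the node into $\omega_1$.** This makes it an element of $\mathcal N$ above $w$. Rename each $m^{\mathfrak M'}$ to $m$, and rename the remaining elements, at most countably many, injectively by elements of the uncountable set $\omega_1\setminus M_w$. The isomorphic copy is the required $w'$.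

**Step 4: part (b).** Let $c$ be a new constant. If $\mathsf T\cup\Gamma_w\vdash_i\phi(c)$, then, as $c$ occurs in none of $\mathsf T,\Gamma_w,\phi$, generalization gives $\mathsf T\cup\Gamma_w\vdash_i\forall x\phi$, and $\forall x\phi\in\Gamma_w$ by Lemma 3(1), against the assumption. Apply Lemma 7 with $C=M_w\cup\{c\}$, $\Delta=\Gamma_w$, $B=\phi(c)$, and repeat Steps 2 and 3 for the elements of $M_w$. Let $m$ be the element that interprets $c$ in the copy $w'$. (It may lie in $M_w$; this does no harm.) $\square$

**Definition (good).** A set $W\subseteq\mathcal N$ is *good* if for each $w\in W$ and each sentence as in Lemma 8, a node $w'$ as in Lemma 8 can be found in $W$.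

By Lemma 8, $\mathcal N$ itself is good. For a small example, let $\mathsf T$ be the set of all sentences provable in $\mathsf{PA}$. Then every subset of $\mathcal N$ is good, even a single node, because $w'=w$ always works. To see this, let $\phi\to\psi\notin\Gamma_w$. As $\phi\vee\neg\phi\in\Gamma_w$, one of $\phi,\neg\phi$ is in $\Gamma_w$; it is not $\neg\phi$, which would give $\phi\to\psi\in\Gamma_w$; so $\phi\in\Gamma_w$. And $\psi\notin\Gamma_w$, as $\psi$ implies $\phi\to\psi$. If $\forall x\phi\notin\Gamma_w$, then in the same way $\neg\forall x\phi\in\Gamma_w$, so $\exists x\neg\phi\in\Gamma_w$, so $\neg\phi(m)\in\Gamma_w$ for some $m$, and $\phi(m)\notin\Gamma_w$ because $\bot\notin\Gamma_w$. So for this $\mathsf T$ we are back at the one-node models of Section 1.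

**Lemma 9.** Every countable subset of $\mathcal N$ is contained in a countable good set.

*Proof.* Let $W_0$ be the countable set. Given a countable $W_n$, add for each $w\in W_n$ and each implication or universal $L(M_w)$-sentence not in $\Gamma_w$ one node $w'$ from Lemma 8. There are only countably many $L(M_w)$-sentences for each $w$, so $W_{n+1}$ is countable. The union of the $W_n$ is countable and good. $\square$

**Lemma 10 (Truth Lemma).** Let $W$ be good (and nonempty) and $\mathbf K_W=(W,\le,(\mathfrak M_w)_{w\in W})$. For $w\in W$ and $L(M_w)$-sentences $\chi$: $w\Vdash\chi$ iff $\chi\in\Gamma_w$.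

*Proof.* Induction on the number of connectives and quantifiers of $\chi$, for all $w\in W$ simultaneously. For atomic $\chi$, both sides say $\mathfrak M_w\models\chi$ by Lemma 3(2); for $\bot$ both sides are false. For $\wedge,\vee,\exists$ the forcing clause and Lemma 3(3) agree.

Let $\chi=\phi\to\psi$. Suppose $\chi\in\Gamma_w$, $w'\ge w$ in $W$, and $w'\Vdash\phi$. By the induction hypothesis $\phi\in\Gamma_{w'}$, and $\phi\to\psi\in\Gamma_w\subseteq\Gamma_{w'}$. So $\psi\in\Gamma_{w'}$ by Lemma 3(1), that is, $w'\Vdash\psi$. Hence $w\Vdash\chi$. Suppose $\chi\notin\Gamma_w$. As $W$ is good, there is $w'\ge w$ in $W$ with $\phi\in\Gamma_{w'}$ and $\psi\notin\Gamma_{w'}$. By the induction hypothesis $w'\Vdash\phi$ and $w'\nVdash\psi$, so $w\nVdash\chi$.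

Let $\chi=\forall x\phi$. Suppose $\chi\in\Gamma_w$, $w'\ge w$ in $W$, and $m\in M_{w'}$. Then $\forall x\phi\in\Gamma_{w'}$, so $\phi(m)\in\Gamma_{w'}$ by Lemma 3(1), so $w'\Vdash\phi(m)$. Hence $w\Vdash\chi$. Suppose $\chi\notin\Gamma_w$. As $W$ is good, there are $w'\ge w$ in $W$ and $m\in M_{w'}$ with $\phi(m)\notin\Gamma_{w'}$, so $w'\nVdash\phi(m)$ and $w\nVdash\chi$. $\square$

*Proof of Theorem A.* Let $\mathsf T\nvdash_i\phi$. Lemma 7 with $C=\Delta=\emptyset$ and $B=\phi$ gives a countable $\mathsf T$-node with $\phi\notin\Gamma$; after renaming elements it is a node $w_0\in\mathcal N$. Let $\mathbf K=\mathbf K_{\mathcal N}$. Every $\mathfrak M_w$ is a model of $\mathsf{PA}$ by Lemma 3(4), so $\mathbf K$ is locally $\mathsf{PA}$. By Lemma 3(1), $\mathsf T\subseteq\Gamma_w$ for all $w$, so $\mathbf K\Vdash\mathsf T$ by Lemma 10. Finally $\phi\notin\Gamma_{w_0}$, so $w_0\nVdash\phi$. $\blacksquare$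

With $\mathsf T$ the theorems of $\mathsf{HA}$: for every sentence $\phi$ with $\mathsf{HA}\nvdash_i\phi$ there is a locally $\mathsf{PA}$ Kripke model $\mathbf K\Vdash\mathsf{HA}$ with $\mathbf K\not\Vdash\phi$.

## 8. A single countable model, induction for forcing, and a root $\mathbb N$

The construction gives more than was asked. In the next theorem, "$\mathsf T$ is complete with respect to its locally $\mathsf U$ Kripke models" means that for every sentence $\phi$ with $\mathsf T\nvdash_i\phi$ there is a locally $\mathsf U$ Kripke model $\mathbf K\Vdash\mathsf T$ with $\mathbf K\not\Vdash\phi$. A theory $\mathsf T$ has the *disjunction property* if for sentences $\phi,\psi$, $\mathsf T\vdash_i\phi\vee\psi$ implies $\mathsf T\vdash_i\phi$ or $\mathsf T\vdash_i\psi$. It has the *numerical existence property* if, for each sentence $\exists x\phi$, $\mathsf T\vdash_i\exists x\phi$ implies $\mathsf T\vdash_i\phi(\overline n)$ for some numeral $\overline n$. For example, the theorems of $\mathsf{PA}$ do not have the disjunction property: consider $\sigma\vee\neg\sigma$ from Section 2.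

**Theorem B.**

1. *(Strong completeness, one model, inductive forcing.)* For every consistent $\mathsf T\supseteq\mathsf{HA}$ closed under $\vdash_i$, there is a Kripke model $\mathbf K$ with countably many nodes, each with a countable domain, such that $\mathbf K\Vdash\phi\Leftrightarrow\mathsf T\vdash_i\phi$ for all sentences $\phi$. Moreover, for each node $k$ the expansion of $\mathfrak M_k$ by all relations $\{\vec m:k\Vdash\psi(\vec m)\}$ ($\psi$ an $L$-formula) satisfies induction for all formulas of the expanded language. In particular $\mathbf K$ is locally $\mathsf{PA}$.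
2. *(Root $\mathbb N$.)* For $\mathsf T=\mathsf{HA}$, $\mathbf K$ as in 1 can be taken rooted, with root structure $\mathbb N$; the root then forces exactly the theorems of $\mathsf{HA}$. The same holds for every $\mathsf T$ as in 1 with the disjunction property and the numerical existence property.
3. *(Classification.)* For a set $\mathsf U$ of $L$-sentences the following are equivalent:
   (a) $\mathsf{PA}\vdash_c\mathsf U$;
   (b) $\mathsf{HA}$ is complete with respect to its locally $\mathsf U$ Kripke models;
   (c) every consistent $\mathsf T\supseteq\mathsf{HA}$ closed under $\vdash_i$ is complete with respect to its locally $\mathsf U$ Kripke models.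

   So $\mathsf{PA}$ is the strongest classical theory for which such completeness holds.

*Proof of part 1.* For each sentence $\phi$ with $\mathsf T\nvdash_i\phi$ choose by Lemma 7 a node $w_\phi\in\mathcal N$ with $\phi\notin\Gamma_{w_\phi}$. There are countably many such $\phi$, and at least one, since $\mathsf T\nvdash_i\bot$. By Lemma 9 there is a countable good set $W$ containing all $w_\phi$. Let $\mathbf K=\mathbf K_W$. By Lemma 10 theorems of $\mathsf T$ are forced at all nodes, and a nontheorem $\phi$ fails at $w_\phi$. Also by Lemma 10, the relation $\{\vec m:w\Vdash\psi(\vec m)\}$ is the interpretation of $F_\psi$ in $w$. So the expansion in question is the $\mathsf T$-node $w$, and it satisfies induction for all $L_F$-formulas by (S5). With the other axioms in (S5), $\mathbf K$ is locally $\mathsf{PA}$. $\square$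

*Proof of part 2.* $\mathsf{HA}$ has the disjunction property and the numerical existence property for sentences (Kleene, "On the interpretation of intuitionistic number theory", J. Symbolic Logic 10, 1945; see also Troelstra, *Metamathematical Investigation of Intuitionistic Arithmetic and Analysis*, LNM 344, 1973). So let $\mathsf T$ be as in part 1 with these two properties.

**Step 1: a $\mathsf T$-node on $\mathbb N$.** The purpose is to find a node that forces only theorems. Let $r$ be $\mathbb N$ with $F_\psi(\vec n)$ interpreted as $\mathsf T\vdash_i\psi(\overline{n_1},\dots,\overline{n_k})$. We check the axioms.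

* (S1): if $\mathsf T\vdash_i\bigwedge\phi_i\to\psi$, substitute numerals for the free variables; if $\mathsf T$ proves the instances of the $\phi_i$, it proves that of $\psi$.
* (S2): $\mathsf{HA}$ proves $t=\overline n$ for each closed term $t$ with value $n$ (by the recursion equations), and $\neg\,\overline n=\overline m$ for $n\ne m$ (by the first two axioms). So it proves each true closed equation and refutes each false one. As $\mathsf T$ is consistent, it proves exactly the true closed equations, and it does not prove $\bot$.
* (S3) is the disjunction property.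
* (S4) is the numerical existence property; if $x$ is not free in $\phi$, use $\exists x\phi\vdash_i\phi$.
* (S5) holds because the domain is $\mathbb N$, where induction holds for every set.

**Step 2: make $r$ the root.** Identify $\mathbb N$ with $\omega\subseteq\omega_1$, so that $r\in\mathcal N$. Take a countable good $W\ni r$ by Lemma 9, and let $W'=\{w\in W:w\ge r\}$. If $w\in W'$, a witness $w'\in W$ as in Lemma 8 satisfies $w'\ge w\ge r$, so $w'\in W'$. Hence $W'$ is good, and $\mathbf K_{W'}$ has root $r$ with structure $\mathbb N$. For an $L$-sentence $\phi$, Lemma 10 gives $r\Vdash\phi$ iff $\phi\in\Gamma_r$ iff $\mathsf T\vdash_i\phi$. By persistence $\mathbf K_{W'}\Vdash\phi$ iff $r\Vdash\phi$, so $\mathbf K_{W'}\Vdash\phi$ iff $\mathsf T\vdash_i\phi$. The induction claim follows as in part 1. $\square$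

## 9. No classical theory beyond $\mathsf{PA}$ can be required locally

*Proof of part 3 of Theorem B.* (a)$\Rightarrow$(c): if $\mathsf{PA}\vdash_c\mathsf U$, every locally $\mathsf{PA}$ model is locally $\mathsf U$, so Theorem A applies. (c)$\Rightarrow$(b): take for $\mathsf T$ the theorems of $\mathsf{HA}$. For (b)$\Rightarrow$(a) we show that if $\mathsf{PA}\nvdash_c\theta$ for some $\theta\in\mathsf U$, then (b) fails.

**Step 1: the sentence $\phi$.** We want a sentence not provable in $\mathsf{HA}$ which can fail only if some node has forcing and truth in agreement on $\theta$, and makes $\theta$ false. Let $\lambda$ be the conjunction of the universal closures of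

* $\chi\vee\neg\chi$, for all subformulas $\chi$ of $\theta$, and
* $\neg\forall x\chi\to\exists x\neg\chi$, for all subformulas $\forall x\chi$ of $\theta$.

Let $\phi=\neg(\lambda\wedge\neg\theta)$. As $\lambda$ is classically valid and $\mathsf{PA}+\neg\theta$ is consistent, $\mathsf{PA}\nvdash_c\phi$, so $\mathsf{HA}\nvdash_i\phi$.

**Step 2: a node where $\lambda\wedge\neg\theta$ is forced.** Suppose, for contradiction, that $\mathbf K\Vdash\mathsf{HA}$ is locally $\mathsf U$ and $\mathbf K\not\Vdash\phi$. Some node does not force $\neg(\lambda\wedge\neg\theta)$, so some node $k$ above it has $k\Vdash\lambda\wedge\neg\theta$. From $k\Vdash\lambda$ we get, for all parameters in $M_k$, which we suppress,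
$$k\Vdash\chi\ \text{ or }\ k\Vdash\neg\chi\quad(\chi\text{ a subformula of }\theta),\tag{2}$$
$$\text{if }k\Vdash\neg\forall x\chi,\text{ then }k\Vdash\exists x\neg\chi\quad(\forall x\chi\text{ a subformula of }\theta).\tag{3}$$

**Step 3: at $k$, forcing is truth for subformulas of $\theta$.** We claim that for each subformula $\chi$ of $\theta$ with parameters from $M_k$, $k\Vdash\chi$ iff $\mathfrak M_k\models\chi$. We use induction on $\chi$. Atomic formulas, $\wedge$, $\vee$, $\exists$ are immediate from the forcing clauses.

For $\chi_1\to\chi_2$: if it is forced at $k$ and $\mathfrak M_k\models\chi_1$, then $k\Vdash\chi_1$, so $k\Vdash\chi_2$ and $\mathfrak M_k\models\chi_2$. Conversely let $\mathfrak M_k\models\chi_1\to\chi_2$. If $\mathfrak M_k\models\chi_2$, then $k\Vdash\chi_2$, so $k\Vdash\chi_1\to\chi_2$ by persistence. Otherwise $\mathfrak M_k\not\models\chi_1$, so $k\nVdash\chi_1$, so $k\Vdash\neg\chi_1$ by (2). Then no $l\ge k$ forces $\chi_1$, and $k\Vdash\chi_1\to\chi_2$.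

For $\forall x\chi_1$: if it is forced at $k$, then $k\Vdash\chi_1(m)$ for all $m\in M_k$, so all these instances are true and $\mathfrak M_k\models\forall x\chi_1$. If it is not forced at $k$, then $k\Vdash\neg\forall x\chi_1$ by (2), so $k\Vdash\exists x\neg\chi_1$ by (3). So $k\Vdash\neg\chi_1(m)$ for some $m\in M_k$, hence $k\nVdash\chi_1(m)$, hence $\mathfrak M_k\not\models\chi_1(m)$ by the induction hypothesis, and $\mathfrak M_k\not\models\forall x\chi_1$.

**Step 4: the contradiction.** Since $k\Vdash\neg\theta$, we have $k\nVdash\theta$, so $\mathfrak M_k\not\models\theta$ by Step 3. But $\theta\in\mathsf U$ and $\mathbf K$ is locally $\mathsf U$. Hence $\phi$ is forced in every locally $\mathsf U$ Kripke model of $\mathsf{HA}$, although $\mathsf{HA}\nvdash_i\phi$, and (b) fails. $\blacksquare$
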